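# Order-$k$ Erdős–Szekeres: long $k$-monotone interpolable subsets of planar point sets

## $k$-monotone functions, divided differences, Ramsey's theorem

Throughout, $u_+=\max(u,0)$.

**Definition 1 ($k$-monotone function).** Let $k\ge 2$. A function $f:\mathbb R\to\mathbb R$ is *$k$-monotone* if it is $(k-2)$-times differentiable and $f^{(k-2)}$ is convex. For $k=1$ we read the word as "nondecreasing".

For $k=2$ these are the convex functions. The function $x^3$ is $3$-monotone, since its derivative $3x^2$ is convex, but it is not $2$-monotone. Two examples will be used all the time. A polynomial of degree at most $k-1$ is $k$-monotone, because its $(k-2)$nd derivative is affine. For a real $\tau$, the *truncated power* $x\mapsto (x-\tau)_+^{k-1}$ is $k$-monotone, because its $(k-2)$nd derivative is $(k-1)!\,(x-\tau)_+$. Sums of $k$-monotone functions with nonnegative coefficients are $k$-monotone.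

**Definition 2 ($k$-monotone interpolable set).** A set $P\subset\mathbb R^2$ is *$k$-monotone interpolable* if it lies on the graph of a $k$-monotone function. For $Q\subset\mathbb R^2$, the set $Q^\updownarrow$ is the mirror image of $Q$ about the $x$-axis.

Take $Q=\{(0,0),(1,1),(2,0),(3,1)\}$. Neither $Q$ nor $Q^\updownarrow$ is $2$-monotone interpolable, since the polygonal line through $Q$ turns down and then up. But $Q$ is $3$-monotone interpolable. The cubic $p$ through $Q$ has third difference $p(3)-3p(2)+3p(1)-p(0)=4$, so $x^3$ has coefficient $4/6>0$ in it, and $p'$ is a quadratic with positive leading coefficient.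

**Definition 3 (divided difference).** For a set $Y$ of $m+1$ reals, $f[Y]$ is the coefficient of $x^m$ in the polynomial of degree at most $m$ that agrees with $f$ on $Y$. For $Y=\{x_0,\dots,x_m\}$ we also write $f[x_0,\dots,x_m]$ or $[x_0,\dots,x_m]f$, and we call it an $m$-th divided difference.

For instance $f[a,b]=\frac{f(b)-f(a)}{b-a}$, and $f[0,1,2,3]=\frac16\big(f(3)-3f(2)+3f(1)-f(0)\big)$. We use the following textbook facts.

1. *Recurrence.* For distinct $a,b\in Y$,
$$f[Y]=\frac{f[Y\setminus\{a\}]-f[Y\setminus\{b\}]}{b-a}. \tag{1}$$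
Indeed, if $p_a,p_b$ interpolate $f$ on $Y\setminus\{a\}$ and $Y\setminus\{b\}$, then $\frac{(x-a)p_a-(x-b)p_b}{b-a}$ interpolates $f$ on $Y$; compare leading coefficients.
2. *Vanishing.* Let $x_1<\dots<x_n$ and $f[x_i,\dots,x_{i+k}]=0$ for all $1\le i\le n-k$. Then $f$ agrees on $x_1,\dots,x_n$ with a polynomial of degree at most $k-1$. By (1), all divided differences of order at least $k$ over consecutive points vanish. So for $m\ge k+1$ the interpolating polynomial of the first $m$ points has degree at most $m-2$ and equals that of the first $m-1$ points. Hence the polynomial through the first $k$ points passes through all of them.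
3. *Leibniz rule.* $[x_0,\dots,x_m](gh)=\sum_{l=0}^m g[x_0,\dots,x_l]\,h[x_l,\dots,x_m]$.
4. *Mean value theorem.* If $f$ is $m$ times differentiable on an interval containing $x_0<\dots<x_m$, then $f[x_0,\dots,x_m]=f^{(m)}(\xi)/m!$ for some $\xi\in(x_0,x_m)$.

One consequence of (1) will carry much of the lecture. Let $Y=\{y_0<\dots<y_{k+1}\}$, let $T_m=Y\setminus\{y_m\}$ and $D_m=f[T_m]$. By (1) with $a=y_0$, $b=y_m$, we have $D_0-D_m=(y_m-y_0)f[Y]$. Comparing with the case $m=k+1$ gives
$$D_m=(1-\theta_m)D_0+\theta_mD_{k+1},\qquad \theta_m=\frac{y_m-y_0}{y_{k+1}-y_0}. \tag{2}$$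
So a $k$-th divided difference over a set that skips the point $y_m$ is a convex combination of the two over $Y$ without its minimum and $Y$ without its maximum. For example, with $k=1$ and $Y=\{0,1,3\}$ it says $f[0,3]=\frac23f[1,3]+\frac13f[0,1]$.

If the $k$-th divided differences over *consecutive* points of a finite set $X$ are positive, then *all* $k$-th divided differences over $X$ are positive. To see this, induct on the number of elements of $X$ that lie between $\min T$ and $\max T$ but not in $T$. If $y$ is such an element, apply (2) to $Y=T\cup\{y\}$: it expresses $f[T]$ as a convex combination of two divided differences whose sets skip fewer elements.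

**Ramsey's theorem.** For all $p,c,s$ there is $R$ such that, whenever the $p$-element subsets of an $R$-element set are colored with $c$ colors, there is an $s$-element subset all of whose $p$-element subsets have the same color. Such a subset is called homogeneous.

For $p=c=2$, $s=3$ one can take $R=6$: among the five pairs at a given element, three have the same color, and either two of their other ends are joined by that color or those three ends form a triangle of the other color.

## Order-$k$ Erdős–Szekeres: the statement

For which $k$ is the following true? *For every $n$ there is $N=N_k(n)$ such that every $N$-point set $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point subset $Q$ such that $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable.*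

For $k=1$ and $k=2$ these are the classical Erdős–Szekeres theorems, and the case $k=3$ is known to hold. The question for $k\ge3$, and in particular whether the statement holds for every $k\ge 4$, comes from Josef Cibulka, Jiří Matoušek, Pavel Paták, "Three-monotone interpolation", arXiv:1404.4731 (2014). The answer is that it holds for every $k\ge3$; the set of good $k\ge 3$ is $\{3,4,5,\dots\}$.

**Theorem A.** For all $k\ge2$ and $n$ there is $N=N_k(n)$ such that every $N$-point set $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point $Q$ such that $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable. Moreover, for $n\ge k+1$, $Q$ can be chosen so that it lies on the graph of a real-analytic $f:\mathbb R\to\mathbb R$ which is either a polynomial of degree $\le k-1$, or has $f^{(k)}$ nowhere zero.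

**Theorem B.** For all $K\ge2$ and $n$ there is $N$ such that every $N$-point $P\subset\mathbb R^2$ with distinct $x$-coordinates contains an $n$-point $Q$ lying on the graph of a real-analytic function $f$ such that, on some open interval $I$ containing the $x$-coordinates of $Q$, each of $f,f',f'',\dots,f^{(K)}$ is either identically zero or nowhere zero. In particular, for every $k=1,\dots,K$ simultaneously, $Q$ or $Q^\updownarrow$ is $k$-monotone interpolable.

## The cases $n\le k+1$ and $k=2$ by hand

If $n\le k$, any $n$ points with distinct abscissae lie on a polynomial of degree at most $k-1$, which is $k$-monotone. If $n=k+1$, the interpolating polynomial $p$ has degree at most $k$, and $p^{(k-2)}$ has degree at most $2$ with leading coefficient $\frac{k!}2$ times the divided difference of the $k+1$ points. After a reflection in the $x$-axis if necessary, this is nonnegative, and $p^{(k-2)}$ is convex. So $N_k(n)=n$ works for $n\le k+1$.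

Now let $k=2$. Color the triples of points by the sign of the second divided difference and take a homogeneous set of $n$ points. After a reflection we may assume that all second divided differences are $\ge0$. This says that the slopes of the polygonal line through the points are nondecreasing, so the line, extended to $\mathbb R$, is a convex function through the points.

The sensible plan for general $k$ is the same: color the $(k+1)$-tuples by the sign of the $k$-th divided difference, take a homogeneous set, and interpolate. The first half always works. The second half is where the plan stops.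

## Six points with positive third divided differences and no $3$-monotone interpolant

Let $k=3$ and take the points
$$(0,0),\ (1,0),\ (2,0),\ (3,1),\ (4,10),\ (5,28).$$
The consecutive third differences are $1-0+0-0=1$, then $10-3+0-0=7$, then $28-30+3-0=1$. Hence the consecutive third divided differences are $\frac16,\frac76,\frac16$, and by the remark after (2) *all* third divided differences over these six points are positive.

Suppose a $3$-monotone $f$ passes through them. Then $h=f'$ is convex, hence continuous, and its integrals over $[0,1],[1,2],[2,3],[3,4],[4,5]$ are $0,0,1,9,18$. Since $h$ has zeros in $(0,1)$ and in $(1,2)$, convexity gives $h\ge0$ on $[2,3]$. The affine function $\ell(x)=9(x-\frac52)$ has integrals $9$ and $18$ over $[3,4]$ and $[4,5]$. So the convex function $h-\ell$ has a zero in $(3,4)$ and one in $(4,5)$, and therefore $h\ge\ell$ on $[2,3]$. Consequently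
$$1=\int_2^3h\ \ge\ \int_2^3\max(0,\ell)=9\int_{5/2}^3\Big(x-\frac52\Big)dx=\frac98,$$
a contradiction.

So a sign-homogeneous set need not be interpolable once $k\ge3$: here the middle divided difference is too large compared with its neighbors. We need information about the *ratios* of the divided differences. These ratios range over all of $(0,\infty)$, and Ramsey's theorem accepts only finitely many colors. To decide what to record, we first look at what interpolation asks for.

## Interpolation as a diagonally dominant system

Fix $x_1<\dots<x_n$ with $n\ge k+1$ and a function $f$ on them with $d_i=f[x_i,\dots,x_{i+k}]>0$ for $1\le i\le n-k$. We try to interpolate by a polynomial plus a positive combination of truncated powers, one for each $i$. Put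
$$M_i(t)=[x_i,\dots,x_{i+k}](\cdot-t)_+^{k-1}, \tag{3}$$
where the divided difference acts on the variable marked by the dot. For $k=2$ and abscissae $0,1,2$, this is $M(t)=\frac12\big((2-t)_+-2(1-t)_++(-t)_+\big)$, the hat function of height $\frac12$ on $[0,2]$.

If $g(x)=\sum_{j=1}^{n-k}w_j(x-\tau_j)_+^{k-1}$, then $g[x_i,\dots,x_{i+k}]=\sum_jw_jM_i(\tau_j)$. So by fact 2, $f-g$ agrees on $x_1,\dots,x_n$ with a polynomial of degree at most $k-1$ as soon as
$$\sum_{j=1}^{n-k}M_i(\tau_j)\,w_j=d_i\qquad(1\le i\le n-k). \tag{4}$$
The issue is to have all $w_j>0$. For $k=2$ choose $\tau_j=x_{j+1}$. The hat function $M_i$ vanishes at every knot except $x_{i+1}$, so the system is diagonal and positivity is free. For $k\ge3$ the functions $M_i$ overlap too much for that. The next lemma says that *nearly* diagonal is enough, provided "nearly" is measured relative to the $d_i$.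

**Lemma 1 (dominance criterion).** Suppose $\tau_1,\dots,\tau_{n-k}$ satisfy $M_j(\tau_j)>0$ for all $j$. Put $E_{ii}=0$ and
$$E_{ij}=\frac{M_i(\tau_j)\,d_j}{M_j(\tau_j)\,d_i}\qquad(i\ne j). \tag{5}$$
If $\sum_j|E_{ij}|<\frac12$ for every $i$, then the matrix $(M_i(\tau_j))$ is invertible, (4) has a solution with all $w_j>0$, and the points $(x_i,f(x_i))$ lie on the graph of a $k$-monotone function.

*Proof.* Use the $\ell^\infty$ norm and the induced operator norm, so $\|E\|=\max_i\sum_j|E_{ij}|<\frac12$. Then $I+E$ is invertible. Let $v=(I+E)^{-1}\mathbf 1$. From $v-\mathbf1=-Ev=-E(v-\mathbf 1)-E\mathbf 1$ we get $\|v-\mathbf1\|\le\frac{\|E\|}{1-\|E\|}<1$, so all $v_j>0$. Put $w_j=v_jd_j/M_j(\tau_j)>0$. Then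
$$\sum_jM_i(\tau_j)w_j=d_i\sum_j(I+E)_{ij}v_j=d_i .$$
Also $M_i(\tau_j)=d_i\,(I+E)_{ij}\,M_j(\tau_j)/d_j$, so $(M_i(\tau_j))$ is $I+E$ multiplied on the left and on the right by positive diagonal matrices, hence invertible. With $g$ as above, $f-g$ agrees on the $x_i$ with a polynomial $q$ of degree at most $k-1$, and $q+g$ is $k$-monotone by the examples after Definition 1. $\square$

Read (5) as follows: at the node $\tau_j$, the normalized function $M_j/d_j$ must be much larger than every other $M_i/d_i$. So we must understand $d_i$ and $M_i$ up to constant factors, and then find the right nodes. Both become tractable on abscissae that grow geometrically. There each $M_i$ is comparable to an explicit monomial expression, and (2) becomes almost a sum of two terms. For each set $Y$ one can ask which term dominates, and this question has finitely many answers, so Ramsey applies to it.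

Before the general proof, here is what the answer looks like for $k=2$ and $f(x)=x^\alpha$ on $x>0$, as $t_1/t_0$ and $t_2/t_1$ tend to infinity. We have $f[t_1,t_2]\sim t_2^{\alpha-1}$ if $\alpha>0$ and $f[t_1,t_2]\sim -t_1^{\alpha}/t_2$ if $\alpha<0$, and similarly for $f[t_0,t_1]$. Comparing the two in $f[t_0,t_1,t_2]=\frac{f[t_1,t_2]-f[t_0,t_1]}{t_2-t_0}$ gives
$$f[t_0,t_1,t_2]\sim\begin{cases}t_2^{\alpha-2}&(1<\alpha<2),\\ -\,t_1^{\alpha-1}/t_2&(0<\alpha<1),\\ t_0^{\alpha}/(t_1t_2)&(\alpha<0).\end{cases}$$
In each case $|f[t_0,t_1,t_2]|\sim\dfrac{G(t_a)}{t_{a+1}\cdots t_2}$ for one position $a$ (namely $a=2,1,0$) and a function $G$ of one variable. We shall prove that, after passing to a subset by Ramsey's theorem, *every* $f$ with all $k$-th divided differences positive has this form up to bounded factors. The position $a$ then tells us to put $\tau_j$ next to $x_{j+a}$.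

## Lacunary abscissae and the ratio coloring

From here on $n\ge k+1$, the points of $P$ are written $(x,f(x))$ with $x\in X$, and for $T=\{t_0<\dots<t_k\}\subset X$ we put $D(T)=f[t_0,\dots,t_k]$; "position $i$ of $T$" means $t_i$. We fix
$$C=2^{10k}.$$

**Step 1 (symmetries).** *We check which normalizations are free.* If $g$ is $k$-monotone, then $x\mapsto(-1)^kg(-x)$ has $(k-2)$nd derivative $g^{(k-2)}(-x)$, which is convex. So reflecting $P$ in the $y$-axis turns "$Q$ or $Q^\updownarrow$ is $k$-monotone interpolable" into the same statement. Both conclusions of Theorem A are thus invariant under $x\mapsto-x$, under translations in $x$, and under $y\mapsto-y$.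

**Step 2 (lacunarity).** *We pass to abscissae that are positive and grow by factors of at least $4$.* Color a triple $a<b<c$ of $X$ with color 1 if $c-a\ge4(b-a)$; with color 2 if not, but $c-a\ge4(c-b)$; with color 3 otherwise. Take a large homogeneous set $z_0<\dots<z_r$ with $r\ge8$.

Color 3 is impossible. In color 3 we have $b-a>\frac14(c-a)$ and $c-b>\frac14(c-a)$ for all triples. The triple $z_i,z_{i+1},z_r$ gives $z_{i+1}-z_i>\frac14(z_r-z_i)$ for $i\le r-2$, and the triple $z_0,z_i,z_{i+1}$ gives $z_{i+1}-z_i>\frac14(z_{i+1}-z_0)$ for $i\ge1$. For $1\le i\le r-2$ both bounds hold. Since $(z_r-z_i)+(z_{i+1}-z_0)\ge z_r-z_0$, one of them is at least $\frac18(z_r-z_0)$. For $i=0$ the first bound, and for $i=r-1$ the second, is $\frac14(z_r-z_0)$. So each of the $r$ gaps exceeds $\frac18(z_r-z_0)$. The gaps sum to $z_r-z_0$, so $r<8$, a contradiction.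

In color 1, translate $z_0$ to $0$ and drop it; triples with $a=z_0$ give $c\ge4b$. In color 2, reflect $x\mapsto-x$, translate $-z_r$ to $0$ and drop it; triples with $c=z_r$ give the same. In both cases we get an arbitrarily large set, again called $X$, with
$$x>0,\qquad x'\ge4x\quad\text{for all }x<x'\text{ in }X. \tag{6}$$

**Step 3 (signs).** *We make all $k$-th divided differences positive.* Color the $(k+1)$-tuples of $X$ by the sign of $D$ and pass to a large homogeneous subset. If $D\equiv0$ there, its points lie on a polynomial of degree at most $k-1$ by fact 2, and Theorem A holds. If $D<0$, replace $f$ by $-f$. So from now on $D(T)>0$ for all $T\subset X$.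

**Step 4 (ratios).** *We record, with finitely many colors, which of the two terms in (2) dominates.* Let $Y=\{y_0<\dots<y_{k+1}\}\subset X$, with $T_m$, $D_m$, $\theta_m$ as in (2), and put $A=D_{k+1}$, $B=D_0$. Let $1\le m\le k$. Then $\theta_m\le\frac{y_m}{y_{k+1}}\le\frac14$, since subtracting $y_0$ from numerator and denominator of a fraction below $1$ decreases it. Also $\theta_m\ge\frac{y_m-y_0}{y_{k+1}}\ge\frac34\frac{y_m}{y_{k+1}}$ by (6). So (2) yields
$$\tfrac34\Big(B+\tfrac{y_m}{y_{k+1}}A\Big)\le D_m\le B+\tfrac{y_m}{y_{k+1}}A. \tag{7}$$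
Put
$$r_m=r_m(Y)=\frac{y_mA}{y_{k+1}B}>0 ,$$
which increases with $m$. Dividing (7) by $B$, and by $Ay_m/y_{k+1}$, we get
$$\tfrac34(1+r_m)\le\frac{D_m}{B}\le1+r_m,\qquad \tfrac34(1+r_m^{-1})\le\frac{D_m\,y_{k+1}}{A\,y_m}\le1+r_m^{-1}. \tag{8}$$
Color each $(k+2)$-tuple $Y$ by recording, for each $m\in\{1,\dots,k\}$, whether $r_m\le1/C$ ("small"), $1/C<r_m<C$ ("medium"), or $r_m\ge C$ ("large"). There are at most $3^k$ colors. By Ramsey's theorem there is an arbitrarily large $W\subset X$ on which this coloring is constant; we then speak of small, medium and large *indices* $m$.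

## A medium index cannot persist on a long set

A medium index would mean that two contributions stay comparable for every choice of $Y\subset W$. The function $x\log x$ with $k=2$ shows why one should not expect this. From
$$f[s,t]=\log t+\frac{s\log(t/s)}{t-s}\qquad(s<t),$$
where the last term lies in $(0,1)$, we get for $y_m=L^{e_m}$ with fixed integers $e_0<e_1<e_2<e_3$ and $L\to\infty$ that $A\sim\frac{(e_2-e_1)\log L}{y_2}$ and $B\sim\frac{(e_3-e_2)\log L}{y_3}$, so $r_2\to\frac{e_2-e_1}{e_3-e_2}$. The index $2$ looks medium for equally spaced exponents, but not when the exponent gaps are very unequal. The quantity $D(T)\,t_2\sim(e_2-e_1)\log L$, where now $t_i=L^{e_i}$, grows with the gap between positions $1$ and $2$. The general argument confronts such growth with a boundedness statement.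

**Step 5 (no index is medium if $|W|$ is large, depending on $k$ only).** *We show that a certain normalization of $D$ would be bounded up to constants, and also unbounded.* Suppose the index $j$, $1\le j\le k$, is medium. Put
$$\Phi(T)=D(T)\,t_jt_{j+1}\cdots t_k,\qquad \kappa=1+C .$$

*Boundedness.* Let $Y\subset W$. The sets $T_0$ and $T_j$ have the same entries $y_{j+1},\dots,y_{k+1}$ in positions $j,\dots,k$, so $\Phi(T_j)/\Phi(T_0)=D_j/B$. The set $T_{k+1}$ has entries $y_j,\dots,y_k$ in these positions, so $\Phi(T_j)/\Phi(T_{k+1})=D_jy_{k+1}/(Ay_j)$. Since $1/C<r_j<C$, (8) puts both ratios into $[\frac34,1+C]\subset[\kappa^{-1},\kappa]$. Passing from $T_0$ to $T_j$ means deleting $y_j$, which is in position $j-1$ of $T_0$, and inserting $y_0$. Passing from $T_{k+1}$ to $T_j$ means deleting $y_j$, which is in position $j$ of $T_{k+1}$, and inserting $y_{k+1}$. So $\Phi$ changes by a factor in $[\kappa^{-1},\kappa]$ under each of these two moves inside $W$: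

1. delete the entry in position $j-1$ and insert a new element below all others;
2. delete the entry in position $j$ and insert a new element above all others.

Let $l_0<\dots<l_{j-1}$ be the $j$ lowest and $h_j<\dots<h_k$ the $k-j+1$ highest elements of $W$, and let $W_1$ be the rest. Start from any $T\subset W_1$. Apply move 1 $j$ times, inserting $l_{j-1},\dots,l_0$ in this order; this deletes $t_{j-1},t_{j-2},\dots,t_0$ in turn and leads to $(l_0,\dots,l_{j-1},t_j,\dots,t_k)$. Then apply move 2 $k-j+1$ times, inserting $h_j,\dots,h_k$; this deletes $t_j,\dots,t_k$ in turn. After $k+1$ moves we are at the tuple $(l_0,\dots,l_{j-1},h_j,\dots,h_k)$, which does not depend on $T$. Hence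
$$\max_{T\subset W_1}\Phi(T)\le\kappa^{2(k+1)}\min_{T\subset W_1}\Phi(T). \tag{9}$$

*Growth.* Multiply the left inequality of (7) with $m=j$ by $y_{j+1}\cdots y_{k+1}$:
$$\Phi(T_j)\ge\tfrac34\big(\Phi(T_0)+\Phi(T_{k+1})\big). \tag{10}$$
Let $\mu=\min_{T\subset W_1}\Phi(T)>0$. We claim: *if at least $2^r-1$ elements of $W_1$ lie strictly between $t_{j-1}$ and $t_j$, then $\Phi(T)\ge(3/2)^r\mu$.* For $r=0$ this is the definition of $\mu$. Let $r\ge1$. Since $2^r-1=2(2^{r-1}-1)+1$, there is $y\in W_1$ between $t_{j-1}$ and $t_j$ such that at least $2^{r-1}-1$ elements of $W_1$ lie strictly between $t_{j-1}$ and $y$, and at least as many strictly between $y$ and $t_j$. In $Y=T\cup\{y\}$ we have $y=y_j$, so $T=T_j$. In $T_{k+1}$ the positions $j-1,j$ carry $t_{j-1},y$; in $T_0$ they carry $y,t_j$. By induction both have $\Phi\ge(3/2)^{r-1}\mu$, and (10) gives $\Phi(T)\ge\frac34\cdot2\cdot(3/2)^{r-1}\mu=(3/2)^r\mu$.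

*Contradiction.* Choose $r$ with $(3/2)^r>\kappa^{2(k+1)}$ and suppose $|W_1|\ge k+2^r$, that is, $|W|\ge2k+1+2^r$. Let $T$ consist of the $j$ lowest and the $k+1-j$ highest elements of $W_1$. At least $2^r-1$ elements of $W_1$ lie between $t_{j-1}$ and $t_j$, so $\Phi(T)\ge(3/2)^r\mu>\kappa^{2(k+1)}\mu$, against (9).

We fix this $r=r(k)$ and take $|W|\ge\max(n+3k,\;2k+1+2^r)$. This is possible if $N$ is large in terms of $k$ and $n$, because $W$ was obtained by three applications of Ramsey's theorem, to triples, $(k+1)$-tuples and $(k+2)$-tuples.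

## The normal form $D(T)\approx G(t_a)/(t_{a+1}\cdots t_k)$

**Step 6 (one entry governs $D$).** *We show that, up to bounded factors, $D(T)$ depends on an unknown function of a single entry of $T$.* Since $r_m$ increases with $m$ and no index is medium, there is $a\in\{0,\dots,k\}$ such that for all $Y\subset W$
$$r_m\le1/C\ \ (1\le m\le a),\qquad r_m\ge C\ \ (a<m\le k). \tag{11}$$
Put $\Psi(T)=D(T)\,t_{a+1}\cdots t_k$, and let $Y\subset W$.

If $a\ge1$, the sets $T_0$ and $T_a$ agree in positions $a,\dots,k$, where both have $y_{a+1},\dots,y_{k+1}$. So $\Psi(T_a)/\Psi(T_0)=D_a/B\in[\frac34,1+\frac1C]\subset[\frac12,2]$ by (8) and $r_a\le1/C$. If $a\le k-1$, the sets $T_{k+1}$ and $T_{a+1}$ agree in positions $0,\dots,a$. In positions $a+1,\dots,k$ the first has $y_{a+1},\dots,y_k$ and the second $y_{a+2},\dots,y_{k+1}$. So $\Psi(T_{a+1})/\Psi(T_{k+1})=\frac{D_{a+1}y_{k+1}}{Ay_{a+1}}\in[\frac34,1+\frac1C]\subset[\frac12,2]$ by (8) and $r_{a+1}\ge C$.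

Hence $\Psi$ changes by a factor in $[\frac12,2]$, *and the entry in position $a$ stays in position $a$*, when we delete the entry in position $a-1$ and insert a new minimum (if $a\ge1$), or delete the entry in position $a+1$ and insert a new maximum (if $a\le k-1$).

Let $l_0<\dots<l_{a-1}$ be the $a$ lowest and $h_{a+1}<\dots<h_k$ the $k-a$ highest elements of $W$, and let $W'$ be the rest. From $T\subset W'$ make $a$ moves of the first kind, inserting $l_{a-1},\dots,l_0$, and then $k-a$ moves of the second kind, inserting $h_{a+1},\dots,h_k$. We arrive at $(l_0,\dots,l_{a-1},t_a,h_{a+1},\dots,h_k)$. So, with $G(z)=\Psi(l_0,\dots,l_{a-1},z,h_{a+1},\dots,h_k)>0$ for $z\in W'$,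
$$2^{-k}\,\frac{G(t_a)}{t_{a+1}\cdots t_k}\le D(T)\le2^k\,\frac{G(t_a)}{t_{a+1}\cdots t_k}\qquad(T\subset W'). \tag{12}$$

**Step 7 (decay of $G$).** *We turn (11) into the statement that $G$ decreases fast and $zG(z)$ increases fast.* Let $W''$ be $W'$ without its $k$ lowest and $k$ highest elements. For $z<z'$ in $W''$ choose $Y\subset W'$ with $y_a=z$ and $y_{a+1}=z'$; this needs $a\le k$ elements of $W'$ below $z$ and $k-a\le k$ above $z'$. Apply (12) to $T_{k+1}$, whose entry in position $a$ is $z$, and to $T_0$, whose entry in position $a$ is $z'$: up to factors in $[2^{-k},2^k]$, $A$ is $\frac{G(z)}{y_{a+1}\cdots y_k}$ and $B$ is $\frac{G(z')}{y_{a+2}\cdots y_{k+1}}$. Therefore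
$$4^{-k}\,\frac{G(z)}{G(z')}\cdot\frac{y_{k+1}}{z'}\le\frac AB\le4^k\,\frac{G(z)}{G(z')}\cdot\frac{y_{k+1}}{z'} .$$
If $a\ge1$, then $\frac{zA}{y_{k+1}B}=r_a\le\frac1C$. If $a\le k-1$, then $\frac{z'A}{y_{k+1}B}=r_{a+1}\ge C$. So for all $z<z'$ in $W''$:
$$\text{if }a\ge1:\ \ \frac{zG(z)}{z'G(z')}\le\frac{4^k}C;\qquad\text{if }a\le k-1:\ \ \frac{G(z')}{G(z)}\le\frac{4^k}C. \tag{13}$$
The three regimes of $x^\alpha$ above fit this: there $G(z)=z^{\alpha-2},z^{\alpha-1},z^{\alpha}$ for $a=2,1,0$, and these have the monotonicity that (13) demands.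

Since $|W''|=|W|-3k\ge n$, we can choose $x_1<\dots<x_n$ in $W''$. Let $Q$ be the corresponding points and $d_i=f[x_i,\dots,x_{i+k}]>0$.

## B-splines on lacunary knots

**Step 8 (recurrence).** *We set up the tool for estimating $M_i$.* For $s\ge1$ let
$$N_{i,s}(t)=(x_{i+s}-x_i)\,[x_i,\dots,x_{i+s}](\cdot-t)_+^{s-1},$$
where $u_+^0=1$ for $u>0$ and $u_+^0=0$ otherwise. Then $M_i=N_{i,k}/(x_{i+k}-x_i)$ and $N_{i,1}=\mathbf 1_{[x_i,x_{i+1})}$. For $s\ge2$ let $\varphi=(\cdot-t)_+^{s-2}$, so $(\cdot-t)_+^{s-1}=(\cdot-t)\varphi$. The Leibniz rule gives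
$$[x_i,\dots,x_{i+s}]\big((\cdot-t)\varphi\big)=(x_i-t)\,[x_i,\dots,x_{i+s}]\varphi+[x_{i+1},\dots,x_{i+s}]\varphi .$$
Multiply by $x_{i+s}-x_i$ and use (1) in the form $(x_{i+s}-x_i)[x_i,\dots,x_{i+s}]\varphi=[x_{i+1},\dots,x_{i+s}]\varphi-[x_i,\dots,x_{i+s-1}]\varphi$. The right side becomes $(x_{i+s}-t)[x_{i+1},\dots,x_{i+s}]\varphi+(t-x_i)[x_i,\dots,x_{i+s-1}]\varphi$, that is,
$$N_{i,s}(t)=\frac{t-x_i}{x_{i+s-1}-x_i}\,N_{i,s-1}(t)+\frac{x_{i+s}-t}{x_{i+s}-x_{i+1}}\,N_{i+1,s-1}(t). \tag{14}$$
By induction on $s$, $N_{i,s}=0$ outside $[x_i,x_{i+s})$, and $N_{i,s}\ge0$, since each coefficient in (14) is nonnegative where the function that it multiplies is nonzero.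

**Step 9 (upper bound).** *We bound $N_{i,s}$ by a monomial.* For $t\in[x_{i+q},x_{i+q+1})$ with $0\le q\le s-1$ we claim
$$N_{i,s}(t)\le2^{s-1}\,\frac{t^{s-1-q}}{x_{i+q+1}\cdots x_{i+s-1}} .$$
For $s=1$ this reads $1\le1$. Let $s\ge2$. The first term of (14) is nonzero only if $t<x_{i+s-1}$, that is, $q\le s-2$. Then its coefficient is at most $t/x_{i+s-1}$, and by induction the term is at most $\frac{t}{x_{i+s-1}}\cdot2^{s-2}\frac{t^{s-2-q}}{x_{i+q+1}\cdots x_{i+s-2}}$, half of the claimed bound. The second term is nonzero only if $t\ge x_{i+1}$, that is, $q\ge1$. Then its coefficient is at most $1$, and the induction hypothesis for $(i+1,s-1,q-1)$ bounds the term by $2^{s-2}\frac{t^{s-1-q}}{x_{i+q+1}\cdots x_{i+s-1}}$, again half of the claimed bound.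

**Step 10 (lower bound).** *We show that the bound is sharp up to a constant away from the knots.* Suppose
$$t\in[x_{i+q},x_{i+q+1}),\quad 0\le q\le k-1,\quad 2x_i\le t\le\tfrac12x_{i+q+1}. \tag{15}$$
Then $N_{i,k}(t)\ge2^{-(k-1)}\dfrac{t^{k-1-q}}{x_{i+q+1}\cdots x_{i+k-1}}$. To see this, drop the second term of (14) for the orders $s=k,k-1,\dots,q+2$. Each time the factor kept is $\frac{t-x_i}{x_{i+s-1}-x_i}\ge\frac{t}{2x_{i+s-1}}$, because $t-x_i\ge t/2$. After these $k-1-q$ steps we are left with $N_{i,q+1}(t)$. Now drop the first term $q$ times. In the passage from $N_{i+b-1,q+2-b}$ to $N_{i+b,q+1-b}$, for $b=1,\dots,q$, the factor kept is $\frac{x_{i+q+1}-t}{x_{i+q+1}-x_{i+b}}\ge\frac12$, because $t\le\frac12x_{i+q+1}$. We end at $N_{i+q,1}(t)=1$.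

**Step 11 (a closed form).** *We put both bounds into one formula for $M_i$.* Let
$$K_i(t)=\frac1t\prod_{u=i+1}^{i+k}\min\Big(1,\frac t{x_u}\Big)\qquad(t>0).$$
On $[x_{i+q},x_{i+q+1})$ it equals $\frac{t^{k-1-q}}{x_{i+q+1}\cdots x_{i+k}}$. Since $\frac12x_{i+k}\le x_{i+k}-x_i\le x_{i+k}$ and $M_i$ vanishes outside $[x_i,x_{i+k})$,
$$M_i(t)\le2^kK_i(t)\ \ (t>0),\qquad M_i(t)\ge2^{-(k-1)}K_i(t)\ \text{ under (15)}. \tag{16}$$
For example, with $k=2$ and $q=0$ one has $M_i(t)=\frac{t-x_i}{(x_{i+1}-x_i)(x_{i+2}-x_i)}$ on $[x_i,x_{i+1})$, to be compared with $K_i(t)=\frac{t}{x_{i+1}x_{i+2}}$. The two are comparable only once $t$ is away from $x_i$; this is why (15) is needed.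

**Step 12 (nodes).** *We place $\tau_i$ next to the knot that governs $d_i$.* For $1\le i\le n-k$ put
$$\tau_i=2x_{i+a}\ \text{ if }a\le k-1,\qquad \tau_i=\tfrac12x_{i+k}\ \text{ if }a=k .$$
If $a\le k-1$, then (15) holds at $t=\tau_i$ with $q=a$, because $2x_i\le2x_{i+a}\le\frac12x_{i+a+1}$. If $a=k$, it holds with $q=k-1$, because $x_{i+k-1}\le\frac14x_{i+k}<\tau_i$ and $2x_i\le\frac12x_{i+k}$. So
$$M_i(\tau_i)\ge2^{-(k-1)}K_i(\tau_i)>0. \tag{17}$$

## Diagonal dominance at the nodes $\tau_j$ next to $x_{j+a}$

**Step 13 (row sums).** *We verify the hypothesis of Lemma 1: $\sum_jE_{ij}<\frac12$ for every $i$.* All $E_{ij}\ge0$, since $M_i\ge0$. Fix $i\ne j$ with $M_i(\tau_j)\ne0$, so $x_i\le\tau_j<x_{i+k}$, and put $s=j+a$. Then $\tau_j\in\{2x_s,\frac12x_s\}$.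

In $K_i(t)/K_j(t)$ the factors $1/t$ cancel. When $t=\tau_j$ is replaced by $x_s$, each of the factors $\min(1,t/x_u)$ in numerator and denominator changes by a factor between $1$ and $2$, all in the same direction. Both products of $k$ factors therefore change by a factor between $1$ and $2^k$ in the same direction, so
$$\frac{K_i(\tau_j)}{K_j(\tau_j)}\le2^k\,\frac{K_i(x_s)}{K_j(x_s)} .$$
Now use (16) for $M_i(\tau_j)$, (17) for $M_j(\tau_j)$, and (12) for $d_j$ and $d_i$, whose entries in position $a$ are $x_{j+a}=x_s$ and $x_{i+a}$: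
$$E_{ij}\le2^k\cdot2^{k-1}\cdot2^k\cdot4^k\,R=2^{5k-1}R,\qquad R=\frac{K_i(x_s)}{K_j(x_s)}\cdot\frac{G(x_s)}{G(x_{i+a})}\cdot\frac{\prod_{u=i+a+1}^{i+k}x_u}{\prod_{u=j+a+1}^{j+k}x_u}. \tag{18}$$

*Case $j>i$.* If $a=k$, then $\tau_j=\frac12x_{j+k}\ge2x_{i+k}$, which contradicts $\tau_j<x_{i+k}$. So $a\le k-1$, and $x_s<\tau_j<x_{i+k}$ gives $s<i+k$; also $s\ge j>i$. In $K_i(x_s)$ the factors with $u\le s$ are $1$, and likewise in $K_j(x_s)$. Hence
$$\frac{K_i(x_s)}{K_j(x_s)}=\frac{\prod_{u=s+1}^{i+k}x_s/x_u}{\prod_{u=s+1}^{j+k}x_s/x_u}=\prod_{u=i+k+1}^{j+k}\frac{x_u}{x_s}.$$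
Writing $\prod_{u=i+a+1}^{j+k}x_u$ in two ways shows that the last quotient in (18) equals $\prod_{u=i+a+1}^{j+a}x_u\big/\prod_{u=i+k+1}^{j+k}x_u$. The products over $i+k+1\le u\le j+k$ cancel, a factor $x_s^{-(j-i)}$ remains, and $s-(i+a)=j-i$. So, as $a\le k-1$ and $i+a<s$, (13) gives
$$R=\frac{G(x_s)}{G(x_{i+a})}\prod_{u=i+a+1}^{s}\frac{x_u}{x_s}\le\frac{G(x_s)}{G(x_{i+a})}\le\frac{4^k}C .$$

*Case $j<i$.* If $a=0$, then $\tau_j=2x_j\le\frac12x_i<x_i$, which is excluded. So $a\ge1$. If $s<i$, then $\tau_j\le2x_s\le\frac12x_i<x_i$, which is excluded; so $s\ge i$. Also $s=j+a<i+a\le i+k$. As before,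
$$\frac{K_i(x_s)}{K_j(x_s)}=\frac{\prod_{u=s+1}^{i+k}x_s/x_u}{\prod_{u=s+1}^{j+k}x_s/x_u}=\prod_{u=j+k+1}^{i+k}\frac{x_s}{x_u},$$
and writing $\prod_{u=j+a+1}^{i+k}x_u$ in two ways shows that the last quotient in (18) is $\prod_{u=j+k+1}^{i+k}x_u\big/\prod_{u=j+a+1}^{i+a}x_u$. So
$$R=\frac{G(x_s)}{G(x_{i+a})}\prod_{u=s+1}^{i+a}\frac{x_s}{x_u}\le\frac{x_sG(x_s)}{x_{i+a}G(x_{i+a})}\le\frac{4^k}C,$$
where we kept only the factor $u=i+a$ of the product, the others being less than $1$, and used (13) with $a\ge1$ and $s<i+a$.

In both cases $E_{ij}\le2^{5k-1}\cdot2^{2k}\cdot2^{-10k}=2^{-3k-1}$; this is where the value of $C$ is used. Moreover $E_{ij}\ne0$ forces $i\le j+a\le i+k$, which holds for at most $k$ indices $j\ne i$ ($j=i$ is among the $k+1$ integers allowed). So each row sum is at most $k2^{-3k-1}<\frac12$.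

By Lemma 1, $Q$ lies on the graph of a $k$-monotone function $q+\sum_jw_j(x-\tau_j)_+^{k-1}$ with all $w_j>0$. Undoing the reflections and translations of Steps 2 and 3, which is allowed by Step 1, proves the first part of Theorem A.

## Smoothing the truncated powers

**Step 14 (real-analytic interpolant).** *We replace truncated powers by analytic functions without losing positivity of the weights.* Let $\rho_\varepsilon$ be the centered Gaussian density with standard deviation $\varepsilon>0$, and
$$\varphi_\varepsilon(x)=\int_{\mathbb R}(x-s)_+^{k-1}\rho_\varepsilon(s)\,ds=\sum_{l=0}^{k-1}\binom{k-1}l(-1)^l\,x^{k-1-l}\int_{-\infty}^xs^l\rho_\varepsilon(s)\,ds .$$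
Antiderivatives of analytic functions are analytic, so the sum shows that $\varphi_\varepsilon$ is real-analytic. Differentiating $\int_{-\infty}^x(x-s)^{p}\rho_\varepsilon(s)\,ds$ for $p\ge1$ gives $p\int_{-\infty}^x(x-s)^{p-1}\rho_\varepsilon(s)\,ds$, since the boundary term vanishes. After $k-1$ such steps, and one application of the fundamental theorem of calculus, $\varphi_\varepsilon^{(k)}=(k-1)!\,\rho_\varepsilon>0$. Substituting $s=\varepsilon z$ gives $\varphi_\varepsilon(x)=\int(x-\varepsilon z)_+^{k-1}\rho_1(z)\,dz$, and dominated convergence gives $\varphi_\varepsilon(x)\to x_+^{k-1}$ for every $x$ as $\varepsilon\to0$ (here $k\ge2$ makes $x_+^{k-1}$ continuous).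

Hence the matrices with entries $[x_i,\dots,x_{i+k}]\varphi_\varepsilon(\cdot-\tau_j)$ converge to $(M_i(\tau_j))$, which is invertible by Lemma 1. For small $\varepsilon$ the system (4) with these matrices has a solution $w^\varepsilon$ close to $w$, so all $w^\varepsilon_j>0$. As before, $Q$ lies on the graph of
$$q_\varepsilon+\sum_{j=1}^{n-k}w_j^\varepsilon\,\varphi_\varepsilon(\cdot-\tau_j),\qquad \deg q_\varepsilon\le k-1 .$$
This function is real-analytic, and its $k$-th derivative $(k-1)!\sum_jw_j^\varepsilon\rho_\varepsilon(\cdot-\tau_j)$ is positive everywhere, as $n-k\ge1$. Reflections and translations keep a function real-analytic and keep its $k$-th derivative nowhere zero. In the case $D\equiv0$ of Step 3 we had a polynomial of degree at most $k-1$, which they preserve too. This proves Theorem A. $\blacksquare$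

## All orders $0,\dots,K$ with one analytic function

**Proof of Theorem B.** *The plan is to apply Theorem A once, with $k=K$, and to cut the line at the few zeros of the lower derivatives.* Let $z=K(K+1)/2$ and apply Theorem A with $k=K$ to get $n_0=z+(z+1)\max(n,K+1)$ points on the graph of a real-analytic $f$; note $n_0\ge K+1$.

If $f^{(K)}$ has no zero, then by Rolle's theorem $f^{(j)}$ has at most $K-j$ zeros for $0\le j\le K-1$, and $\sum_{j=0}^{K-1}(K-j)=z$. If $f$ is a polynomial of degree at most $K-1$, then $f^{(K)}\equiv0$, and for $j\le K-1$ the polynomial $f^{(j)}$ of degree at most $K-1-j$ is identically zero or has at most $K-1-j$ zeros; these bounds add up to at most $z$. So the set $Z$ of zeros of those functions among $f,\dots,f^{(K)}$ that do not vanish identically has $|Z|\le z$. Its complement consists of at most $z+1$ open intervals. At least $n_0-z$ of the abscissae are outside $Z$, so one of the intervals, $I$, contains at least $\frac{n_0-z}{z+1}\ge n$ of them. Any $n$ of the corresponding points form $Q$, and on $I$ each of $f,\dots,f^{(K)}$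 is identically zero or nowhere zero.

For the last sentence, let $1\le k\le K$. By continuity $f^{(k)}$ does not change sign on $I$, so $\sigma f^{(k)}\ge0$ on $I$ for some $\sigma\in\{1,-1\}$. Restrict $\sigma f$ to a compact subinterval of $I$ that contains the abscissae of $Q$, and extend it to $\mathbb R$ by its Taylor polynomials of degree $k-1$ at the two endpoints. For $k=1$ the extension is constant outside the subinterval and nondecreasing. For $k\ge2$ it is of class $C^{k-1}$, and its $(k-1)$st derivative is nondecreasing: it is constant outside the subinterval and has derivative $\sigma f^{(k)}\ge0$ inside. So its $(k-2)$nd derivative is convex, and the extension is $k$-monotone. It passes through $Q$ if $\sigma=1$ and through $Q^\updownarrow$ if $\sigma=-1$. $\blacksquare$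

## Two obstructions on the whole line and for infinite sets

**Remark 1 (in Theorem B one cannot take $I=\mathbb R$ when $K\ge3$ and $n\ge4$).** Let $P$ lie on the graph of $3x-e^x$ over $(0,1)$. There the first derivative $3-e^x$ is positive, and the second and third derivatives $-e^x$ are negative. So by the mean value theorem (fact 4) all first divided differences are positive and all second and third ones are negative. Suppose $f$ passes through an $n$-point $Q\subset P$, and each of $f',f'',f'''$ is identically zero or nowhere zero on $\mathbb R$. By fact 4 applied to $f$, which needs $n\ge4$ for the third order, $f'$ is positive somewhere and $f'',f'''$ are negative somewhere; hence $f'>0$, $f''<0$, $f'''<0$ on all of $\mathbb R$. But then $f'$ is concave, so $f'(x)\le f'(0)+f''(0)x\to-\infty$ as $x\to+\infty$, a contradiction.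

**Remark 2 (the infinite analogue on $\mathbb R$ fails for all $k\ge2$).** Let $P=\{(-1/i,i):i\ge1\}$. Every infinite subset of $P$, and every mirror image of one, is unbounded near $x=0$. A $k$-monotone function on $\mathbb R$ is continuous at $0$: for $k=2$ because convex functions on $\mathbb R$ are continuous, for $k\ge3$ because it is differentiable. So no infinite $Q\subset P$ has $Q$ or $Q^\updownarrow$ on the graph of such a function.
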